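# Equidistribution of $\beta$-expansion orbits when the Bernoulli convolution is absolutely continuous

## 1. Base $\sqrt2$, by hand

Fix $\beta\in(1,2)$, put $R=\frac1{\beta-1}$ and $I=I_\beta=[0,R]$. We have two expanding maps
$$T_0(x)=\beta x,\qquad T_1(x)=\beta x-1,$$
and for a word $w=a_1\cdots a_n\in\{0,1\}^n$ we apply them in order: $T_w=T_{a_n}\circ\cdots\circ T_{a_1}$. Start at a point $x\in I$, apply all $2^n$ words of length $n$, and keep those that land in $I$. Two things can be asked: how many words survive, and where do the survivors land?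

**Definition (survivors).** $\mathcal O^n(x)$ is the collection of points $T_w(x)$, $w\in\{0,1\}^n$, that lie in $I$, counted once for each word. $\mathcal N_n(x;\beta)$ is the number of words $w\in\{0,1\}^n$ with $T_w(x)\in I$, and
$$\mu_{n,x}=\frac1{\mathcal N_n(x;\beta)}\sum_{y\in\mathcal O^n(x)}\delta_y .$$

The denominator is never $0$: if $x\le R/\beta$ then $T_0x\in I$, and if $R/\beta<x\le R$ then $0<R-1<T_1x\le\beta R-1=R$, so at least one of $T_0x,T_1x$ is in $I$. We write $\lambda$, $dx$ or $|\cdot|$ for Lebesgue measure, and $\lambda|_{I_\beta}$ for Lebesgue measure on $I$ normalized to mass $1$. We hope that $\mu_{n,x}\to\lambda|_{I_\beta}$ weakly.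

A small example: $\beta=\sqrt2$, so $R=1+\sqrt2$, and $x=1$. After one step we are at $\sqrt2$ or $\sqrt2-1$, both in $I$. After two steps we are at $2,\ 1,\ 2-\sqrt2,\ 1-\sqrt2$, and the last is negative. So $\mathcal N_2(1;\sqrt2)=3$.

It is convenient to carry a test function along. For $f:\mathbb R\to\mathbb C$ put
$$Lf(x)=\frac\beta2\big(f(\beta x)+f(\beta x-1)\big),\qquad\text{so that}\qquad L^nf(x)=\Big(\frac\beta2\Big)^n\sum_{w\in\{0,1\}^n}f(T_wx) \tag{1}$$
by induction. $L$ is linear and positive, and $\int Lf=\int f$ for integrable $f$. If $\varphi\in C(I)$ and $\varphi 1_I$ means $\varphi$ extended by $0$, then for $x\in I$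
$$L^n1_I(x)=\Big(\frac\beta2\Big)^n\mathcal N_n(x;\beta),\qquad \int\varphi\,d\mu_{n,x}=\frac{L^n(\varphi1_I)(x)}{L^n1_I(x)} . \tag{2}$$
So it suffices to understand $L^ng(x)$ as $n\to\infty$. Smooth test functions are enough, as the following lemma says.

**Lemma 1 (sandwich).** Fix $x\in\mathbb R$ and $c\ge0$, and suppose $L^nf(x)\to c\int f$ for every real $f\in C_c^\infty(\mathbb R)$. Then $L^ng(x)\to c\int g$ for every compactly supported Riemann integrable $g:\mathbb R\to\mathbb R$ (bounded, a.e. continuous). If $x\in I$, then $(\beta/2)^n\mathcal N_n(x;\beta)\to c/(\beta-1)$; if moreover $c>0$, then $\mu_{n,x}\to\lambda|_{I_\beta}$ weakly.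

*Proof.* Let $\varepsilon>0$. Riemann integrability gives compactly supported step functions $s_-\le g\le s_+$ with $\int(s_+-s_-)<\varepsilon/2$. The indicator of a bounded interval lies between two $C_c^\infty$ functions whose integrals differ by as little as we like. Replacing each indicator in $s_+$ by the upper one if its coefficient is positive and by the lower one if it is negative, and conversely for $s_-$, we get $f_-\le g\le f_+$ in $C_c^\infty$ with $\int(f_+-f_-)<\varepsilon$. Since $L$ is positive,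
$$c\int f_-\le\liminf_nL^ng(x)\le\limsup_nL^ng(x)\le c\int f_+ .$$
Both ends are within $c\varepsilon$ of $c\int g$; let $\varepsilon\to0$. The functions $1_I$ and $\varphi1_I$, $\varphi\in C(I)$, are Riemann integrable, since they are continuous except possibly at $0$ and $R$. So by (2), $(\beta/2)^n\mathcal N_n(x;\beta)\to c|I|=c/(\beta-1)$, and if $c>0$, then $\int\varphi\,d\mu_{n,x}\to c\int_I\varphi\,/\,(c|I|)=\int\varphi\,d\lambda|_{I_\beta}$. $\square$

Now take $\beta=\sqrt2$ and put
$$h(x)=\big|\{u\in[0,1]:\ 0\le x-\sqrt2\,u\le1\}\big| .$$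

**Proposition 0 (the case $\beta=\sqrt2$).** Let $\beta=\sqrt2$. For every $x\in\mathbb R$ and every continuous compactly supported $f$, $L^nf(x)\to h(x)\int f$. Hence $\mu_{n,x}\to\lambda|_{I_\beta}$ weakly for every $x\in(0,1+\sqrt2)$.

*Proof.* The second sentence follows from the first and Lemma 1. Indeed $h(x)$ is the length of $J=[0,1]\cap[\frac{x-1}{\sqrt2},\frac x{\sqrt2}]$, which is positive exactly when $0<x<1+\sqrt2$.

For the first sentence take even length $2n$ and put $N=2^n$. Then $T_wx=\beta^{2n}x-\sum_{i=1}^{2n}a_i\beta^{2n-i}$. The even exponents contribute $\sum_{r<n}(\text{digit})\,2^r=j$, and the odd ones contribute $\sqrt2\sum_{r<n}(\text{digit})\,2^r=\sqrt2\,k$. By uniqueness of binary expansions, $(j,k)$ runs over $\{0,\dots,N-1\}^2$, each pair once. Since $(\beta/2)^{2n}=1/N$,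
$$L^{2n}f(x)=\frac1N\sum_{k=0}^{N-1}\sum_{j=0}^{N-1}f(y_k-j),\qquad y_k=Nx-\sqrt2\,k .$$
Let $\operatorname{supp}f\subset[-M,M]$, and let $F(y)=\sum_{j\in\mathbb Z}f(y-j)$, which is continuous, $1$-periodic and has mean $\int_0^1F=\int f$. The inner sum equals $1_{[0,N]}(y_k)F(y_k)$ unless $y_k$ is within $M+1$ of $0$ or of $N$. Since the $y_k$ are spaced by $\sqrt2$, this exception concerns a bounded number of $k$ (bounded independently of $N$), and each contributes an error of at most $2(2M+1)\sup|f|$. So
$$L^{2n}f(x)=\frac1N\sum_{k\in K_N}F(Nx-\sqrt2\,k)+O\Big(\frac1N\Big),\qquad K_N=\{0\le k<N:\ 0\le Nx-\sqrt2\,k\le N\}.$$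
$K_N$ is the set of integers in the interval $NJ$ (except possibly $k=N$). It is a block of consecutive integers with $|K_N|/N\to|J|=h(x)$. For an integer $q\ne0$ we sum a geometric series:
$$\Big|\sum_{k\in K_N}e^{2\pi iq(Nx-\sqrt2k)}\Big|\le\frac2{|1-e^{-2\pi iq\sqrt2}|},$$
and the denominator is not $0$ because $\sqrt2$ is irrational. Hence $\frac1N\sum_{k\in K_N}P(Nx-\sqrt2k)\to h(x)\int_0^1P$ for every trigonometric polynomial $P$ of period $1$. Approximating $F$ uniformly by such $P$ (Fejér), the same holds for $F$. So $L^{2n}f(x)\to h(x)\int f$. For odd lengths, $L^{2n+1}f(x)=L^{2n}(Lf)(x)\to h(x)\int Lf=h(x)\int f$. $\square$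

Check on the example: $h(1)=1/\sqrt2$, so $(\beta/2)^n\mathcal N_n(1)\to(1+\sqrt2)/\sqrt2\approx1.707$, and $n=2$ gave $\frac12\cdot3=1.5$.

What changes for other $\beta$? We used that the sums $\sum a_i\beta^{n-i}$ have explicit coordinates $(j,k)$. That is lost. We also used that $\sqrt2$ is irrational, to kill every frequency $q\ne0$; we shall need a substitute. One thing survives in a recognizable form: the function $h$.

## 2. The Bernoulli convolution and the general statement

For $\underline a\in\{0,1\}^{\mathbb N}$ let $\pi_\beta(\underline a)=\sum_{i\ge1}a_i\beta^{-i}\in I$. Let $m$ be the uniform $(\frac12,\frac12)$ Bernoulli measure on $\{0,1\}^{\mathbb N}$. The Bernoulli convolution is $\nu=\nu_\beta=m\circ\pi_\beta^{-1}$, i.e. the law of $\sum a_i\beta^{-i}$ for fair independent bits $a_i$.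

For $\beta=\sqrt2$, split into even and odd $i$: $\sum a_i\beta^{-i}=\sum_ka_{2k}2^{-k}+\sqrt2\sum_ka_{2k-1}2^{-k}=Y+\sqrt2\,Y'$ with $Y,Y'$ independent and uniform on $[0,1]$. Its density at $x$ is $\int_0^11_{[0,1]}(x-\sqrt2u)\,du$, which is the $h(x)$ of Proposition 0. So for $\sqrt2$ the limit of $L^nf(x)$ is $\int f$ times the density of $\nu$ at $x$.

The question is taken from Tom Kempton, "Sets of beta-expansions and the Hausdorff Measure of Slices through Fractals", arXiv:1307.2091 (2013). It is known that for almost every $\beta\in(1,\sqrt2)$, $\mu_{n,x}\to\lambda|_{I_\beta}$ weakly for a.e. $x\in I$. The conjecture is that this conclusion holds for every $\beta\in(1,2)$ for which $\nu_\beta$ is absolutely continuous (a.c.) with respect to Lebesgue measure. It is true, and we prove it.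

A density is only defined almost everywhere, so we must say at which points we evaluate it.

**Definition (the set $D_\tau$).** For a finite Borel measure $\tau$ on $\mathbb R$, $D_\tau$ is the set of $x$ for which there is $c\in\mathbb R$ with
$$|\tau-c\lambda|(B(x,r))=o(r)\qquad(r\to0),$$
where $B(x,r)$ is the closed ball. This $c$ is unique (two values $c,c'$ would give $2r|c-c'|=o(r)$); we call it $h_\tau(x)$. We write $D=D_\nu$, $h=h_\nu$.

By the Lebesgue differentiation theorem for Radon measures (e.g. Rudin, *Real and Complex Analysis*, Ch. 7), $\lambda(\mathbb R\setminus D_\tau)=0$, and $h_\tau$ is a.e. the density of the absolutely continuous part of $\tau$. Example: let $\tau$ be Lebesgue measure on $[0,1]$. Then $\frac12\in D_\tau$ with $h_\tau=1$, but $0\notin D_\tau$, since $|\tau-c\lambda|(B(0,r))=(|1-c|+|c|)r\ge r$ for $r\le1$. Every continuity point of a bounded density is in $D_\tau$.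

**Theorem 1.** Let $\beta\in(1,2)$ with $\nu_\beta$ absolutely continuous. Then for every $x\in D$ and every compactly supported Riemann integrable $g:\mathbb R\to\mathbb R$,
$$\Big(\frac\beta2\Big)^n\sum_{w\in\{0,1\}^n}g(T_wx)\longrightarrow h(x)\int g\,d\lambda . \tag{3}$$
In particular $\mathcal N_n(x;\beta)(\beta/2)^n\to h(x)/(\beta-1)$ for every $x\in D\cap I$. Moreover $\mu_{n,x}\to\lambda|_{I_\beta}$ weakly for every $x\in D\cap I$ with $h(x)>0$, hence for Lebesgue-a.e. $x\in I$.

By Lemma 1, two things have to be shown: $L^nf(x)\to h(x)\int f$ for $f\in C_c^\infty$ and $x\in D$, and $h>0$ a.e. on $I$.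

## 3. Convolution identities, and the test functions $\nu*\theta$

Throughout, a function has *quadratic decay* if it is Borel, complex valued, and bounded by $\mathrm{const}/(1+x^2)$. For such $f$ put $f_n(x)=\beta^nf(\beta^nx)$; note $\int f_n=\int f$. Let $\nu_n$ be the law of $\sum_{i\le n}a_i\beta^{-i}$.

**Step: $L^n$ is a convolution.** Since $T_w(x)=\beta^n(x-\sum_{i\le n}a_i\beta^{-i})$, formula (1) reads
$$L^nf=\nu_n*f_n\qquad\text{everywhere on }\mathbb R. \tag{4}$$

**Step: self-similarity.** With $\sigma$ the left shift, $\pi_\beta(\underline a)=\sum_{i\le n}a_i\beta^{-i}+\beta^{-n}\pi_\beta(\sigma^n\underline a)$, and the two summands are independent. So $\nu=\nu_n*\nu^{(n)}$, where $\nu^{(n)}$ is the image of $\nu$ under $t\mapsto\beta^{-n}t$. For $\theta$ of quadratic decay,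
$$(\nu*\theta)_n(x)=\int\beta^n\theta\big(\beta^n(x-\beta^{-n}t)\big)\,d\nu(t)=\nu^{(n)}*\theta_n(x).$$
As $\nu$ has compact support, $\nu*\theta$ has quadratic decay too, and (4) gives
$$L^n(\nu*\theta)=\nu_n*\nu^{(n)}*\theta_n=\nu*\theta_n\qquad\text{everywhere on }\mathbb R. \tag{5}$$

In (5) the averages against the unwieldy discrete measures $\nu_n$ have become averages of the fixed measure $\nu$ at scale $\beta^{-n}$ around $x$. Those are controlled on $D$.

**Lemma 2.** Let $\tau$ be a finite Borel measure, $x\in D_\tau$, and $|\theta(y)|\le C/(1+y^2)$. Then $\tau*\theta_n(x)\to h_\tau(x)\int\theta$.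

*Proof.* Put $c=h_\tau(x)$, $\sigma=|\tau-c\lambda|$, $s=\beta^{-n}$ and $A(r)=\sigma(B(x,r))/(2r)$. Then $A(r)\to0$ as $r\to0$ and $A(r)\le\tau(\mathbb R)/(2r)+|c|$, so $A$ is bounded on $(0,\infty)$. Now
$$\Big|\tau*\theta_n(x)-c\int\theta\Big|=\Big|\int\theta_n(x-t)\,d(\tau-c\lambda)(t)\Big|\le C\int\frac{s^{-1}\,d\sigma(t)}{1+((x-t)/s)^2}.$$
Split the last integral over $\{|x-t|\le s\}$ and $\{2^{k-1}s<|x-t|\le2^ks\}$, $k\ge1$. On the $k$-th shell the denominator is at least $4^{k-1}$, and on the central ball it is at least $1\ge\frac14$. So the right side is at most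
$$C\sum_{k\ge0}4^{1-k}s^{-1}\sigma(B(x,2^ks))=C\sum_{k\ge0}8\cdot2^{-k}A(2^ks).$$
As $s\to0$ each term tends to $0$, and the terms are dominated by the summable $8\cdot2^{-k}\sup A$. $\square$

So for every test function of the form $f=\nu*\theta$ we are done: by (5) and Lemma 2, since $\int f=\int\theta$, we have $L^nf(x)\to h(x)\int f$ for every $x\in D$. This holds for every $\beta\in(1,2)$ and does not use absolute continuity.

## 4. Dividing by $\hat\nu$, and the zero at $\beta/2$

With $\hat f(\xi)=\int f(x)e^{-2\pi ix\xi}dx$, the obvious next move is to write a given nice $f$ as $\nu*\theta$, that is, to set $\hat\theta=\hat f/\hat\nu$. Suppose $\hat f\in C_c^\infty$. Since $\nu$ has compact support, $\hat\nu$ extends to an entire function and is smooth on $\mathbb R$. If $\hat\nu$ had no zero on $\operatorname{supp}\hat f$, then $\hat\theta\in C_c^\infty$, $\theta$ would be a Schwartz function, and we would be finished.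

But
$$\hat\nu(\xi)=\prod_{i\ge1}\frac{1+e^{-2\pi i\xi\beta^{-i}}}2,\qquad|\hat\nu(\xi)|=\prod_{i\ge1}|\cos\pi\xi\beta^{-i}|$$
(in exponents, the $i$ of $2\pi i$ is the imaginary unit). The first factor vanishes at $\xi=\beta/2$, whatever $\beta$ is. Approximation does not help directly. If $|f-\nu*\theta^{(k)}|\le\delta_k/(1+x^2)$ with $\delta_k\to0$, then $|\hat f(\beta/2)|\le\pi\delta_k\to0$. So an $f$ with $\hat f(\beta/2)\ne0$ cannot be reached.

Nor is this a defect of technique alone, because for other digit sets the conclusion can fail. Take base $2$, digits $\{0,1,2,3\}$ with weight $\frac14$ each, and $T_a(x)=2x-a$. Writing a digit as $U+2V$ with independent fair bits, the corresponding $\nu$ is the law of $Y+2Y'$ with $Y,Y'$ independent uniform on $[0,1]$. It is a.c. with a density positive on $(0,3)$. The analog of the left side of (3) is $2^n\sum_w4^{-n}g(T_wx)$. All the points $T_wx$ lie in $2^nx+\mathbb Z$. So for $g=1_{[0,1/2)}$ the sum is $0$ whenever the fractional part of $2^nx$ is in $[\frac12,1)$,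 which for a.e. $x$ happens for infinitely many $n$. The desired limit $h(x)/2$ is positive on $(0,3)$, so convergence fails for a.e. $x\in(0,3)$.

What distinguishes our case? Look at what $L^m$ does to a frequency. By (4),
$$\widehat{L^mf}(\beta^m\eta)=P_m(\eta)\hat f(\eta),\qquad P_m(\eta):=\hat\nu_m(\beta^m\eta)=\prod_{j=0}^{m-1}\frac{1+e^{-2\pi i\beta^j\eta}}2 . \tag{6}$$
In the bad example the analogous product at $\eta=1$ is identically $1$, because all digits and all powers of $2$ are integers. For $\beta=\sqrt2$, on the other hand, the bijection with $(j,k)$ in Section 1 gives, with $N=2^n$,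
$$P_{2n}(\eta)=\Big(\frac1N\sum_{j<N}e^{-2\pi ij\eta}\Big)\Big(\frac1N\sum_{k<N}e^{-2\pi ik\sqrt2\eta}\Big)\to0\qquad(\eta\ne0).$$
The first factor tends to $0$ unless $\eta\in\mathbb Z$, and the second tends to $0$ unless $\sqrt2\,\eta\in\mathbb Z$; both cannot happen for $\eta\ne0$. So "$P_m(\eta)\to0$ for $\eta\ne0$" is the substitute for irrationality.

The plan is to cut $f$ in frequency. Away from the zeros of $\hat\nu$, divide. The piece near a zero $\xi_j\neq0$, in a window of width about $1/T$, is not divided. Instead apply $L^m$ first; this multiplies the piece by roughly $P_m(\xi_j)$, which is small, and only then let $n\to\infty$. Two ingredients are needed: a pointwise bound on $\limsup_n|L^n(\text{piece})|$ that does not deteriorate as $T\to\infty$ (Section 5), and the damping $P_m(\xi)\to0$ (Section 6).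

## 5. A bound for $\limsup|L^nf|$ that does not see the scale

A function whose Fourier transform is smooth and lives in a window of width $1/T$ is spread over a length $T$ and has height about $1/T$. So we compare with
$$\kappa(x)=\frac1{1+x^2},\qquad\kappa^S(x)=\frac1S\,\kappa\Big(\frac xS\Big),\qquad\int\kappa^S=\pi .$$
Comparing such a function with $\kappa$ itself would be too costly: $\kappa^S\le S\kappa$ for $S\ge1$, and $\kappa^S/\kappa\to S$ at infinity, so a factor $S$ would be lost. The next lemma shows that nothing is lost. The reason is that $\nu$ lives on a fixed bounded interval, so convolving with it hardly changes a wide bump.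

**Lemma 3.** Put $C_0=2+2R^2$. For $S\ge1$, $\kappa^S\le C_0\,\nu*\kappa^S$ on $\mathbb R$. Consequently, if $|f|\le M\kappa^S$ with $S\ge1$ ($f$ Borel), then $|L^nf|\le MC_0\,\nu*(\kappa^S)_n$ and
$$\limsup_{n\to\infty}|L^nf(x)|\le\pi C_0M\,h(x)\qquad(x\in D). \tag{7}$$
The constant does not depend on $S$.

*Proof.* For $|t|\le R$ we have $(x-t)^2\le2x^2+2R^2$, hence, as $S\ge1$,
$$1+\Big(\frac{x-t}S\Big)^2\le1+2R^2+2\Big(\frac xS\Big)^2\le C_0\Big(1+\Big(\frac xS\Big)^2\Big),$$
that is, $\kappa^S(x)\le C_0\kappa^S(x-t)$. Integrate against $d\nu(t)$, which is carried by $[0,R]$; this is the first claim. By positivity of $L$ and (5),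
$$|L^nf|\le M L^n\kappa^S\le MC_0L^n(\nu*\kappa^S)=MC_0\,\nu*(\kappa^S)_n .$$
By Lemma 2 the right side at $x\in D$ tends to $MC_0h(x)\int\kappa^S=\pi C_0Mh(x)$. $\square$

Lemmas 2 and 3 hold for all $\beta\in(1,2)$.

## 6. Pisot numbers and the damping $P_m(\xi)\to0$

Here absolute continuity enters.

**Definition (Pisot number).** A Pisot number is a real algebraic integer $\beta>1$ all of whose other conjugates have modulus $<1$.

Example: the golden ratio, root of $\beta^2=\beta+1$, has conjugate $\beta'=-1/\beta$. Since $\beta^k+\beta'^k\in\mathbb Z$, the distance $\|\beta^k\|$ to the nearest integer is at most $\beta^{-k}$, so powers of $\beta$ approach the integers geometrically. Non-example: $\sqrt2$, with conjugate $-\sqrt2$. Integers $\ge2$ are Pisot, but in $(1,2)$ there are none, so a Pisot number in $(1,2)$ has degree $\ge2$.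

We recall Pisot's theorem (Salem, *Algebraic Numbers and Fourier Analysis*, Ch. I; Cassels, *An Introduction to Diophantine Approximation*, Ch. VIII): if $\beta>1$ and $\xi\ne0$ are real and $\sum_{j\ge0}\|\xi\beta^j\|^2<\infty$, then $\beta$ is Pisot. We also use: for $0<u_k\le1$, $\prod u_k>0$ if and only if $\sum(1-u_k)<\infty$.

**Lemma 4.** If $\nu_\beta$ is a.c., then $P_m(\xi)\to0$ for every real $\xi\ne0$.

*Proof.* **Step 1: failure of damping forces $\beta$ to be Pisot.** $|P_m(\xi)|=\prod_{j<m}|\cos\pi\xi\beta^j|$ is non-increasing in $m$. If its limit is positive, then $\sum_j-\log|\cos\pi\xi\beta^j|<\infty$. Now $-\log|\cos u|\ge1-|\cos u|\ge\frac12(1-\cos^2u)=\frac12\sin^2u$, and $|\sin\pi t|\ge2\|t\|$. So $\sum_j\|\xi\beta^j\|^2<\infty$, and Pisot's theorem says that $\beta$ is Pisot.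

**Step 2: for Pisot $\beta\in(1,2)$, $\nu_\beta$ is not a.c. (Erdős 1939).** We show $\hat\nu(\beta^n)\not\to0$, which contradicts the Riemann–Lebesgue lemma if $\nu$ is a.c. Splitting the product for $|\hat\nu(\beta^n)|=\prod_{i\ge1}|\cos\pi\beta^{n-i}|$ at $i=n$,
$$|\hat\nu(\beta^n)|=|\hat\nu(1)|\prod_{k=0}^{n-1}|\cos\pi\beta^k|,\qquad|\hat\nu(1)|=\prod_{i\ge1}|\cos\pi\beta^{-i}| .$$

First, $\hat\nu(1)\ne0$. Since $1-|\cos t|\le t^2/2$ and $\sum\beta^{-2i}<\infty$, it is enough that no factor is $0$. As $0<\beta^{-i}<1$, a zero factor would force $\beta^{-i}=\frac12$, i.e. $\beta^i=2$. For $i=1$ this is $\beta=2$, excluded. For $i\ge2$, $\beta=2^{1/i}$ has minimal polynomial $X^i-2$ (Eisenstein), and all its $i\ge2$ roots have modulus $2^{1/i}>1$, so $\beta$ is not Pisot.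

Second, $\prod_{k\ge0}|\cos\pi\beta^k|>0$. No factor is $0$: $\beta^k$ is an algebraic integer, and a rational algebraic integer is an integer, so $\beta^k\notin\frac12+\mathbb Z$. The trace of $\beta^k$ is an integer, so $\|\beta^k\|\le\sum_{j\ge2}|\beta_j|^k$, where $\beta_2,\dots,\beta_d$ are the other conjugates. This tends to $0$ geometrically, and $1-|\cos\pi\beta^k|=1-\cos(\pi\|\beta^k\|)\le\frac{\pi^2}2\|\beta^k\|^2$ is summable.

So $|\hat\nu(\beta^n)|$ stays above a positive constant. $\square$

## 7. Positivity of the density on $I$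

The limit in Theorem 1 is useful for $\mu_{n,x}$ only where $h(x)>0$.

**Lemma 5.** (Also a theorem of Mauldin–Simon, Proc. AMS 126 (1998).) If $\nu_\beta$ is a.c., then $h>0$ a.e. on $I$.

*Proof.* **Step 1: zeros propagate forward.** From $\nu=\nu_1*\nu^{(1)}$ we get $h(x)=\frac\beta2\big(h(\beta x)+h(\beta x-1)\big)$ for a.e. $x$. Let $Z=\{x\in I:h(x)=0\}$ (points of $I\setminus D$ form a null set and are ignored). As $h\ge0$, for a.e. $x\in Z$ both $h(T_0x)=0$ and $h(T_1x)=0$. So whichever of $T_0x,T_1x$ is in $I$ is in $Z$.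

**Step 2: $Z\cap[0,1)$ is null.** Let $\tau(x)=\beta x\bmod1$ on $[0,1)$. It equals $T_0$ on $[0,1/\beta)$ and $T_1$ on $[1/\beta,1)$, and $[0,1)\subset I$ because $R>1$. By Rényi (1957), $\tau$ has an ergodic invariant probability measure $\mu$ equivalent to Lebesgue measure on $[0,1)$. Put $Z_0=Z\cap[0,1)$. By Step 1, $Z_0\subset\tau^{-1}Z_0$ up to a null set. Both sets have the same $\mu$-measure, so they agree up to a $\mu$-null set, and ergodicity gives $\mu(Z_0)\in\{0,1\}$. If $\mu(Z_0)=1$, then $h=0$ a.e. on $[0,1)$ and $\nu([0,1))=0$. But choose $k$ with $\beta^{-k}R<1$: sequences starting with $k$ zeros have $\pi_\beta(\underline a)\le\beta^{-k}R<1$, so $\nu([0,1))\ge2^{-k}$. Hence $\mu(Z_0)=0$, i.e. $|Z_0|=0$.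

**Step 3: the rest of $I$ is carried into $[0,1)$.** Let $x\in[1,R)$. Since $\beta R=R+1$, we have $R-T_1x=\beta(R-x)$, so $R-T_1^kx=\beta^k(R-x)$ grows without bound. Also $T_1y\ge\beta-1>0$ for $y\ge1$. Hence there is a first $k\ge1$ with $T_1^kx<1$, and then $T_1^kx\in[0,1)$, while $T_1^ix\in I$ for all $i\le k$. Let $E_k$ be the set of $x$ with this $k$. Applying Step 1 $k$ times (preimages of null sets under affine maps are null), $T_1^k(Z\cap E_k)\subset Z_0$ up to a null set. As $T_1^k$ is affine and $|Z_0|=0$, $|Z\cap E_k|=0$. Summing over $k$, $|Z|=0$. $\square$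

## 8. Proof of Theorem 1

Let $\nu$ be a.c. and fix $x\in D$. Fix once and for all $\chi\in C_c^\infty(\mathbb R)$ with $\operatorname{supp}\chi\subset[-1,1]$ and $\chi=1$ on $[-\frac12,\frac12]$.

**Step 1: band-limited test functions.** This is the main step. We claim that $L^nf(x)\to h(x)\int f$ for every Schwartz $f$ with $\hat f$ compactly supported.

**Step 1a: cut out the zeros and divide.** The purpose is to reduce the claim to pieces of $f$ concentrated, in frequency, near zeros of $\hat\nu$. Since $\hat\nu$ is entire and $\hat\nu(0)=1$, it has finitely many zeros $\xi_1,\dots,\xi_J$ in $\operatorname{supp}\hat f$, and all are $\ne0$. For $T\ge1$ let $f_{j,T}$ be the Schwartz function with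
$$\hat f_{j,T}(\xi)=\hat f(\xi)\,\chi\big(T(\xi-\xi_j)\big).$$
For $T$ large the intervals $[\xi_j-\frac1T,\xi_j+\frac1T]$ are disjoint and avoid $0$. Put
$$\hat\theta=\frac{\hat f\,\big(1-\sum_j\chi(T(\cdot-\xi_j))\big)}{\hat\nu},\qquad\hat\theta=0\text{ off }\operatorname{supp}\hat f .$$
The numerator vanishes for $|\xi-\xi_j|\le\frac1{2T}$, and also near every zero of $\hat\nu$ outside $\operatorname{supp}\hat f$. So $\hat\theta\in C_c^\infty$ and $\theta$ is Schwartz. At $0$ all cutoffs vanish, so $\int\theta=\hat\theta(0)=\hat f(0)=\int f$. By Fourier inversion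
$$f=\nu*\theta+\sum_{j=1}^Jf_{j,T}.$$
By (5) and Lemma 2, $L^n(\nu*\theta)(x)=\nu*\theta_n(x)\to h(x)\int f$. Hence, for $T$ large,
$$\limsup_n\Big|L^nf(x)-h(x)\int f\Big|\le\sum_{j=1}^J\limsup_n|L^nf_{j,T}(x)| . \tag{8}$$
The left side does not depend on $T$.

**Step 1b: apply $L^m$ to one piece and bound it by a wide bump.** The purpose is to make the factor $P_m(\xi_j)$ visible in a pointwise bound to which Lemma 3 applies. Fix $j$ and $m\ge0$, and put $\Phi=P_m\hat f\in C_c^\infty$. By (6), $L^mf_{j,T}(y)=\beta^mG(\beta^my)$, where $\hat G(\eta)=\Phi(\eta)\chi(T(\eta-\xi_j))$. Inverting and substituting $\eta=\xi_j+v/T$,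
$$G(y)=e^{2\pi i\xi_jy}\,\frac1T\,V_T\Big(\frac yT\Big),\qquad V_T(z)=\int W_T(v)e^{2\pi ivz}\,dv,\qquad W_T(v)=\Phi\Big(\xi_j+\frac vT\Big)\chi(v).$$
Trivially $|V_T(z)|\le\|W_T\|_1$, and two integrations by parts give $4\pi^2z^2|V_T(z)|\le\|W_T''\|_1$. So
$$(1+z^2)|V_T(z)|\le M_T:=\|W_T\|_1+\frac1{4\pi^2}\|W_T''\|_1 .$$
Each derivative falling on $\Phi(\xi_j+v/T)$ costs a factor $1/T$. So as $T\to\infty$, $W_T\to\Phi(\xi_j)\chi$ in $C^2$ with supports in $[-1,1]$, and therefore
$$M_T\to C_\chi|\Phi(\xi_j)|=C_\chi|P_m(\xi_j)||\hat f(\xi_j)|,\qquad C_\chi=\|\chi\|_1+\frac1{4\pi^2}\|\chi''\|_1 .$$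
We have $|G|\le M_T\kappa^T$, so
$$|L^mf_{j,T}(y)|\le M_T\,\frac{\beta^m}T\,\kappa\Big(\frac{\beta^my}T\Big)=M_T\,\kappa^{T/\beta^m}(y).$$

**Step 1c: the three limits, in order.** First $n\to\infty$. For $T\ge\beta^m$, Lemma 3 with $S=T/\beta^m\ge1$, applied to $L^mf_{j,T}$, gives
$$\limsup_n|L^nf_{j,T}(x)|=\limsup_n|L^n(L^mf_{j,T})(x)|\le\pi C_0M_T\,h(x).$$
Second, $T\to\infty$ with $m$ fixed:
$$\limsup_{T\to\infty}\limsup_n|L^nf_{j,T}(x)|\le\pi C_0C_\chi\,|\hat f(\xi_j)|\,|P_m(\xi_j)|\,h(x).$$
The left side does not involve $m$. Third, $m\to\infty$: since $\xi_j\ne0$, Lemma 4 gives $P_m(\xi_j)\to0$, so the left side is $0$. Letting $T\to\infty$ in (8) proves the claim of Step 1. Without $L^m$ (that is, with $m=0$) the bound would stop at a multiple of $|\hat f(\xi_j)|$, which is the obstruction of Section 4.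

**Step 2: $f\in C_c^\infty$.** The purpose is to remove the band limit. Let $\hat f_\varepsilon=\chi(\varepsilon\,\cdot)\hat f$. As $\varepsilon\to0$, $f_\varepsilon\to f$ in the Schwartz space, so $|f-f_\varepsilon|\le\delta_\varepsilon\kappa$ with $\delta_\varepsilon\to0$. Moreover $\int f_\varepsilon=\hat f_\varepsilon(0)=\hat f(0)=\int f$. Step 1 for $f_\varepsilon$ and (7) with $S=1$ for $f-f_\varepsilon$ give
$$\limsup_n\Big|L^nf(x)-h(x)\int f\Big|\le\pi C_0\delta_\varepsilon\,h(x)\to0 .$$

**Step 3: conclusion.** Lemma 1 with $c=h(x)$ turns Step 2 into (3) for all compactly supported Riemann integrable $g$. For $x\in D\cap I$ it also gives $(\beta/2)^n\mathcal N_n(x;\beta)\to h(x)/(\beta-1)$, and $\mu_{n,x}\to\lambda|_{I_\beta}$ weakly if $h(x)>0$. Since $|\mathbb R\setminus D|=0$ and $h>0$ a.e. on $I$ by Lemma 5, this covers a.e. $x\in I$. $\blacksquare$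

## 9. Convergence in $L^1$, the singular case, Pisot bases, and general digits

**Theorem 2.**

- (a) If $\nu_\beta$ is a.c., then $L^nf\to h\int f$ in $L^1(\mathbb R)$ for every $f\in L^1(\mathbb R)$.
- (b) For every $\beta\in(1,2)$, $(\beta/2)^n\mathcal N_n(x;\beta)\to h(x)/(\beta-1)$ for a.e. $x\in I$. So $\nu_\beta$ is a.c. if and only if $\limsup_n(\beta/2)^n\mathcal N_n(x;\beta)>0$ on a set of $x$ of positive measure, and then the limit exists and is positive for a.e. $x\in I$.
- (c) If $\beta\in(1,2)$ is Pisot, then for no $x\in I$ does $\mu_{n,x}$ (or any subsequence) converge to $\lambda|_{I_\beta}$. So absolute continuity cannot simply be dropped.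
- (d) Let $\beta>1$, let $X,X_1,X_2,\dots$ be i.i.d., non-constant, with values in a finite set $A\subset\mathbb R$, $p_a=P(X=a)$, $p_w=p_{a_1}\cdots p_{a_n}$ for $w=a_1\cdots a_n$, and let $\nu$ be the law of $\sum X_i\beta^{-i}$. Put $T_a(x)=\beta x-a$, $\phi(\eta)=E\,e^{-2\pi i\eta X}$ and $P_n(\xi)=\prod_{j=0}^{n-1}\phi(\beta^j\xi)$. Assume $\nu$ is a.c. with density $h$. Then the following are equivalent: (i) for all compactly supported Riemann integrable $g$, $\ \beta^n\sum_{w\in A^n}p_w\,g(T_wx)\to h(x)\int g$ for a.e. $x$; (ii) $P_n(\xi)\to0$ for every $\xi\ne0$. Condition (ii) holds automatically if $\beta$ is not Pisot. It also holds for biased Bernoulli convolutions, $\beta\in(1,2)$, $A=\{0,1\}$, $p_1\in(0,1)$, with $\nu$ a.c.; in that case the $p$-weighted versions of $\mu_{n,x}$ converge weakly to $\lambda|_{I_\beta}$ for a.e. $x\in I$. Condition (ii) can fail when $\nu$ is a.c. (e.g. $\beta=2$, $A=\{0,1,2,3\}$ uniform).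

**Proof of (a): domination by Lemma 3.** Let $f\in C_c^\infty$, $|f|\le M\kappa$. By Theorem 1 (applied to real and imaginary parts) $L^nf\to h\int f$ a.e. By Lemma 3, $|L^nf|\le G_n:=MC_0\,\nu*\kappa_n$. By Lemma 2, $G_n\to G:=\pi MC_0h$ a.e., and $\int G_n=\pi MC_0=\int G$. Hence $|h\int f|\le G$ a.e., and Fatou's lemma applied to $G_n+G-|L^nf-h\int f|\ge0$ gives
$$2\int G\le2\int G-\limsup_n\Big\|L^nf-h\int f\Big\|_1,$$
so $L^nf\to h\int f$ in $L^1$. For general $f\in L^1$, (4) gives $\|L^nf\|_1\le\|f_n\|_1=\|f\|_1$. For $g\in C_c^\infty$, therefore, $\limsup_n\|L^nf-h\int f\|_1\le\|f-g\|_1+\|h\|_1\big|\int(g-f)\big|\le2\|f-g\|_1$, which can be made arbitrarily small. $\square$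

**Proof of (b): the singular case.** If $\nu$ is a.c., the limit is given by Theorem 1 and is positive a.e. on $I$ by Lemma 5. If not, $\nu$ is singular by the Jessen–Wintner pure type law. The argument here is short. The map $\tau\mapsto\nu_1*\tau^{(1)}$ on finite measures, where $\tau^{(n)}$ is the image of $\tau$ under $t\mapsto\beta^{-n}t$, is linear and preserves absolute continuity and singularity. So it fixes the a.c. part $\nu_{ac}$ of its fixed point $\nu$. Iterating, $\nu_{ac}=\nu_n*\nu_{ac}^{(n)}\to\nu_{ac}(\mathbb R)\,\nu$ weakly, so $\nu_{ac}=\nu_{ac}(\mathbb R)\,\nu$. If $\nu_{ac}\ne0$, then $\nu$ is a.c.; otherwise $\nu$ is singular.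

For singular $\nu$, $h=0$ a.e. Since $1_I\le(1+R^2)\kappa$, (7) with $S=1$ gives $(\beta/2)^n\mathcal N_n(x;\beta)=L^n1_I(x)\to0$ for a.e. $x\in I$, which is again $h(x)/(\beta-1)$. In the a.c. case the limit is positive a.e. on $I$, and otherwise it is $0$ a.e., so the stated equivalence follows. $\square$

**Proof of (c): for Pisot bases the orbit has boundedly many points.** Let $\beta_2,\dots,\beta_d$ be the other conjugates of $\beta$, $|\beta_j|<1$. If $T_wx,T_{w'}x\in I$ with $|w|=|w'|=n$, then
$$T_wx-T_{w'}x=\sum_{i=1}^nc_i\beta^{n-i},\qquad c_i\in\{-1,0,1\},$$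
is an algebraic integer in $\mathbb Z[\beta]$ of modulus $\le R$, and its images under $\beta\mapsto\beta_j$ are bounded by $1/(1-|\beta_j|)$. The monic polynomial of degree $d$ whose roots are these $d$ images has integer coefficients, bounded in terms of $\beta$ only. So there are finitely many such polynomials, hence finitely many such numbers, say $K$, independently of $n$ and $x$. Fixing one survivor $T_wx$, every survivor differs from it by one of these $K$ numbers. So $\mu_{n,x}$ is carried by at most $K$ points. If a subsequence converged weakly to $\lambda|_{I_\beta}$, then each of $K+1$ disjoint nonempty open subintervals of $I$ would eventually have positive measure along the subsequence, which would require $K+1$ points. $\square$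

For the golden ratio, $R=\beta$, and the differences are numbers $a+b\beta$ with $a,b\in\mathbb Z$, $|a+b\beta|\le\beta$ and $|a+b\beta'|\le1/(1-\beta^{-1})=\beta^2$. Subtracting, $\sqrt5\,|b|\le\beta+\beta^2<4.24$, so $b\in\{-1,0,1\}$. For $b=0$ we get $|a|\le1$; for $b=1$ we get $a\in\{-2,-1,0\}$; for $b=-1$ the opposite signs. So $\mu_{n,x}$ sits on at most nine points, for every $n$ and $x$.

**Proof of (d), (ii)$\Rightarrow$(i): rerun the proof.** Put $Lf(x)=\beta\sum_ap_af(\beta x-a)$, let $\nu_n$ be the law of $\sum_{i\le n}X_i\beta^{-i}$, and redefine $R=\max_{a\in A}|a|/(\beta-1)$, so that $\operatorname{supp}\nu\subset[-R,R]$. Then $L^nf(x)=\beta^n\sum_wp_wf(T_wx)=\nu_n*f_n(x)$. Identity (5) holds because $\nu=\nu_n*\nu^{(n)}$, and Lemma 2 holds for any finite measure (its proof uses only $\beta>1$). Lemma 3 used only $\operatorname{supp}\nu\subset[-R,R]$, positivity of $L$, (5) and Lemma 2. Also $\hat\nu_m(\beta^m\xi)=P_m(\xi)$ is smooth, and $\hat\nu$ is entire with $\hat\nu(0)=1$. Steps 1 and 2 of Section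 8 and the sandwich part of Lemma 1 used, besides these facts, only $P_m(\xi)\to0$ for $\xi\ne0$. So (ii) gives the convergence in (i) for every $x\in D$.

**Proof of (d), (i)$\Rightarrow$(ii): a surviving frequency contradicts $L^1$ decay.** As $|\phi|\le1$, $|P_n|$ is non-increasing in $n$. Suppose $|P_n(\xi_0)|\to c>0$ with $\xi_0\ne0$. Let $g\in C_c^\infty$ be nonnegative, not identically $0$, and supported in $|x|<\frac1{4|\xi_0|}$. Then $\operatorname{Re}\hat g(\xi_0)=\int g(x)\cos(2\pi x\xi_0)\,dx>0$. The function $f=g'$ is real, with $\int f=0$ and $\hat f(\xi_0)=2\pi i\xi_0\hat g(\xi_0)\ne0$. By (i), $L^nf\to0$ a.e. With $|f|\le M\kappa$ and the same domination and Fatou argument as in (a), $\|L^nf\|_1\to0$. But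
$$\|L^nf\|_1\ge|\widehat{L^nf}(\beta^n\xi_0)|=|P_n(\xi_0)\hat f(\xi_0)|\ge c\,|\hat f(\xi_0)|>0,$$
a contradiction.

**Proof of (d): non-Pisot $\beta$.** We have
$$|\phi(\eta)|^2=\sum_{a,b}p_ap_b\cos(2\pi\eta(a-b))=1-2\sum_{a,b}p_ap_b\sin^2(\pi\eta(a-b)).$$
If $P_n(\xi)\not\to0$ for some $\xi\ne0$, then $\prod_j|\phi(\beta^j\xi)|^2>0$, so $\sum_j(1-|\phi(\beta^j\xi)|^2)<\infty$. Since $X$ is not constant, there are $a\ne b$ with $p_ap_b>0$, and then $\sum_j\sin^2(\pi\beta^j\xi(a-b))<\infty$, hence $\sum_j\|\beta^j\xi(a-b)\|^2<\infty$. Pisot's theorem, with $\xi(a-b)\ne0$ in place of $\xi$, shows that $\beta$ is Pisot.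

**Proof of (d): biased Bernoulli convolutions.** Let $\beta\in(1,2)$, $A=\{0,1\}$, $p=p_1\in(0,1)$, $\nu$ a.c. For $p=\frac12$, (ii) is Lemma 4. Let $p\ne\frac12$. Then $|\phi(\eta)|=|1-p+pe^{-2\pi i\eta}|\ge|1-2p|>0$ and $1-|\phi(\eta)|^2=4p(1-p)\sin^2\pi\eta$. Suppose $\beta$ were Pisot. Then
$$|\hat\nu(\beta^n)|=|\hat\nu(1)|\prod_{k<n}|\phi(\beta^k)|,\qquad\hat\nu(1)=\prod_{i\ge1}\phi(\beta^{-i}).$$
No factor vanishes, $\sin^2(\pi\beta^{-i})\le\pi^2\beta^{-2i}$ is summable, and $\sin^2(\pi\beta^k)\le\pi^2\|\beta^k\|^2$ is summable. So $\hat\nu(1)\ne0$, $\prod_k|\phi(\beta^k)|>0$, and $\hat\nu(\beta^n)\not\to0$, contradicting the Riemann–Lebesgue lemma. So $\beta$ is not Pisot, and (ii) holds by the previous step.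

The proof of Lemma 5 applies with the equation $h(x)=\beta\big((1-p)h(\beta x)+p\,h(\beta x-1)\big)$, in which both weights are positive, and with $\nu([0,1))\ge(1-p)^k$ in place of $2^{-k}$. So $h>0$ a.e. on $I=[0,\frac1{\beta-1}]$. Taking $g=1_I$ and $g=\varphi1_I$, $\varphi\in C(I)$, in the convergence valid for every $x\in D$, and dividing, we get for a.e. $x\in I$, with sums over $w\in\{0,1\}^n$,
$$\Big(\sum_{w:\,T_wx\in I}p_w\Big)^{-1}\sum_{w:\,T_wx\in I}p_w\,\delta_{T_wx}\longrightarrow\lambda|_{I_\beta}\quad\text{weakly}.$$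

**Proof of (d): an a.c. example where (ii) fails.** Let $\beta=2$ and $X$ uniform on $\{0,1,2,3\}$, as in Section 4. There $\nu$ is the law of $Y+2Y'$ with $Y,Y'$ independent and uniform on $[0,1]$, which is a.c. Since $X$ and $2^j$ are integers, $\phi(2^j)=1$ for all $j\ge0$, and so $P_n(1)=1$ for all $n$. This agrees with the direct failure of (i) found in Section 4. $\blacksquare$
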